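\title{$C_2$-cofiniteness of the extended parafermion algebras of $\mathfrak{sl}_2$ at negative admissible level}

\begin{abstract}
Let $k<0$ be an admissible level for $\widehat{\mathfrak{sl}}(2)$, let $Z_k$ be the parafermion coset of the simple affine vertex operator algebra $L_k(\mathfrak{sl}_2)$, and let $B_k$ be its infinite-order simple current extension. We prove the conjecture, posed by Auger, Creutzig and Ridout, that $B_k$ is $C_2$-cofinite. More precisely, for every negative rational $k\neq-2$ we construct such extensions $B$ explicitly and show that $B$ is $C_2$-cofinite if and only if $k$ is admissible. The proof maps correlators of the fields $e(z)$ and $f(w)$ to the commutative algebra $B/C_2(B)$, where they satisfy linear differential equations with constant coefficients. These equations give finite generation and determine all algebra homomorphisms to $\mathbb C$ of the charge zero part.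
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $e,h,f$ be the standard basis of $\mathfrak{sl}_2$, with $[h,e]=2e$, $[h,f]=-2f$, $[e,f]=h$, and normalize the invariant form by $(h,h)=2$, $(e,f)=1$. The universal affine vertex algebra $V^k=V^k(\mathfrak{sl}_2)$ of level $k$ is generated by fields $a(z)=\sum_{i\in\mathbb Z}a_iz^{-i-1}$, $a\in\mathfrak{sl}_2$, with
\begin{equation}\label{eq:affine}
[a_i,b_j]=[a,b]_{i+j}+ik\,(a,b)\,\delta_{i+j,0},
\end{equation}
and $L_k(\mathfrak{sl}_2)$ is its simple quotient. The level $k$ is \emph{admissible} if $k=-2+u/v$ with coprime integers $u\ge2$, $v\ge1$. An admissible level is negative exactly when $u<2v$.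

The field $h(z)$ generates a Heisenberg vertex subalgebra $\mathcal H\subset L_k(\mathfrak{sl}_2)$, and the \emph{parafermion coset} is its commutant $Z_k=\mathrm{Com}(\mathcal H,L_k(\mathfrak{sl}_2))$. As a module over $\mathcal H\otimes Z_k$,
\[
L_k(\mathfrak{sl}_2)=\bigoplus_{\lambda\in2\mathbb Z}\mathcal F_\lambda\otimes\Omega_\lambda ,
\]
where $\mathcal F_\lambda$ is the Fock module on which $h_0$ acts as $\lambda$, and $\Omega_\lambda$ is a simple $Z_k$-module with conformal weights in $-\lambda^2/4k+\mathbb Z$. One has $\Omega_0=Z_k$.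

Let $k=-2+u/v<0$ be admissible. The \emph{standing assumption} is that the vertex tensor category theory of Huang, Lepowsky and Zhang applies to $Z_k$. Under it the $\Omega_\lambda$ are simple currents with $\Omega_\lambda\boxtimes\Omega_\mu\cong\Omega_{\lambda+\mu}$. The \emph{extended parafermion algebra} is the simple current extension
\[
B_k=\bigoplus_{\ell\in\mathbb Z}\Omega_{2\ell(2v-u)},
\]
that is, this $Z_k$-module with its structure of simple vertex operator algebra extending that of $Z_k$. With $m=2v-u$ one has $k=-m/v$, so $-(2m\ell)^2/4k=mv\ell^2$ and all conformal weights of $B_k$ are integers.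

For a vertex algebra $A$ let $C_2(A)$ be the span of the vectors $a_{(-j)}b$ with $a,b\in A$ and $j\ge2$. The algebra $A$ is \emph{$C_2$-cofinite} if $\dim A/C_2(A)<\infty$. Under the standing assumption, together with an assumed Verlinde-type formula for fusion, the following is known. First, $B_k$ has finitely many irreducible modules. Second, the span of their characters can be enlarged by finitely many functions of the modular parameter $\tau$, each equal to $\tau$ times a holomorphic function, to a finite-dimensional space invariant under $\mathrm{SL}(2,\mathbb Z)$. It is expected, but not established, that the extra functions correspond to pseudotraces; by Miyamoto's theorem this is the modular behavior of characters and pseudotraces of a $C_2$-cofinite vertex operator algebra. Third, $B_k$ is $C_2$-cofinite for $k=-\frac12,-\frac43,-\frac23$. The following conjecture was posed in \cite{ACR}.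

\medskip
\noindent\textbf{Conjecture.} \emph{Under the standing assumption, $B_k$ is $C_2$-cofinite for every negative admissible level $k$.}

\subsection{Results}

We work with an explicit algebra that exists without any assumption, for a larger set of levels. Throughout the paper,
\[
k\in\mathbb Q_{<0},\quad k\ne-2,\qquad V=L_k(\mathfrak{sl}_2),
\]
$V_\lambda$ is the eigenspace of $h_0$ with eigenvalue $\lambda\in2\mathbb Z$, and
\[
\Omega_\lambda=\{a\in V_\lambda:\ h_ja=0\ \text{for all }j\ge1\},\qquad Z=\Omega_0 .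
\]
Then $V_\lambda=\mathcal F_\lambda\otimes\Omega_\lambda$. Let $\theta:V_\lambda\to\Omega_\lambda$ be the projection with kernel $\sum_{j\ge1}h_{-j}V_\lambda$. Fix an integer $m\ge1$ such that
\[
N=-\frac{2m^2}{k}\quad\text{is an even positive integer.}
\]
Such $m$ exist: if $k=-r/s$ with positive integers $r,s$, then $m=r$ gives $N=2rs$. In the conjecture, $m=2v-u$ and $N=2mv$. Put
\[
B=\bigoplus_{\ell\in\mathbb Z}B^{(\ell)},\qquad B^{(\ell)}=\Omega_{2m\ell},
\]
call $\ell$ the \emph{charge}, and define, for $a\in B^{(\ell)}$ and $b\in B^{(\ell')}$,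
\begin{equation}\label{eq:YB}
Y_B(a,x)b=x^{N\ell\ell'}\,\theta\big(Y_V(a,x)b\big).
\end{equation}
We show in Section~\ref{sec:B} that $(B,Y_B)$ is a vertex operator algebra and that, under the standing assumption, $B_k\cong B$ for $m=2v-u$.

\begin{theorem}\label{thm:main}
If $k=-2+u/v<0$ is admissible and $m$ is as above, then $B$ is $C_2$-cofinite. In particular, under the standing assumption, $B_k$ is $C_2$-cofinite.
\end{theorem}

\begin{theorem}\label{thm:sharp}
Let $k\in\mathbb Q_{<0}\setminus\{-2\}$ and let $m$ be as above. Then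
\[
B\ \text{is }C_2\text{-cofinite}\iff k\ \text{is admissible}\iff L_k(\mathfrak{sl}_2)\neq V^k(\mathfrak{sl}_2).
\]
For all such $k$, admissible or not, $B/C_2(B)$ is concentrated in the charges $\ell\in\{-1,0,1\}$, and $Z$ is strongly generated by fields of weights $2,3,4,5$.
\end{theorem}

So the conjecture holds. The Verlinde-type formula is not used, and the standing assumption is used only to identify $B_k$ with $B$.

\subsection{Why this is the expected answer, and how the proof goes}

The quotient $R_A=A/C_2(A)$ is a commutative algebra. In this paper a \emph{character} of a commutative $\mathbb C$-algebra means a unital algebra homomorphism to $\mathbb C$. If $R_A$ is finitely generated and graded by nonnegative weights with weight zero part $\mathbb C$, then by the Nullstellensatz it is finite-dimensional exactly when every character kills all elements of positive weight. So $C_2$-cofiniteness is a matter of finite generation and of counting characters.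

For $V$ the characters are the points of the associated variety $X_V$, a closed subset of $\mathfrak{sl}_2^*=\operatorname{Spec}\mathbb C[e,h,f]$. It lies in the nilpotent cone $\{h^2+4ef=0\}$ if $k$ is admissible, and it is all of $\mathfrak{sl}_2^*$ otherwise. Every point of $X_V$ restricts to a character of $R_Z$, and this character remembers two numbers: the values of $h$ and of $ef$ (Proposition~\ref{prop:model}). Points with $h\ne0$ prevent $Z$ itself from being $C_2$-cofinite (Remark~\ref{rem:Z}). Passing from $Z$ to $B$ enlarges $C_2$ in charge zero by the products of vectors of opposite charges. One may hope that these new relations remove exactly the characters with $h\neq0$. What is left is the value of $ef$ on $X_V\cap\{h=0\}$, which is forced to vanish on the nilpotent cone and is free on $\mathfrak{sl}_2^*$. This is the dichotomy of Theorem~\ref{thm:sharp}.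

The proof follows this picture. Write $R=B/C_2(B)=\bigoplus_\ell R^{(\ell)}$. The algebra $R^{(0)}$ is generated by the coefficients of one series $\phi(x)=k+\phi_2x^2+\phi_3x^3+\cdots$, the image of $x^2e(x)f$ (Section~\ref{sec:rho}). The four-point correlator of $e,e,f,f$ gives the identity $(\partial_x-\partial_y)^5\phi(x)\phi(y)=0$. It shows that $\phi_2,\dots,\phi_5$ suffice, and that a character maps $\phi$ to $e^{tx}q(x)$ with $\deg q\le2$; the exponent $t$ plays the role of $-h/k$. The products of charges $1$ and $-1$ make a certain $2m$-point correlator polynomial, and this forces $t=0$. Admissibility then kills the last parameter. For $m=1$ everything except the four-point identity can be done by hand, and we do this in Section~\ref{sec:m1} before the correlators are introduced in Section~\ref{sec:corr}.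

\section{Background}\label{sec:back}

\subsection{Vertex algebras}

Let $A$ be a vertex algebra with vacuum $\mathbf 1$, translation operator $T$ and vertex operators $Y(a,x)=\sum_na_{(n)}x^{-n-1}$. A \emph{field} on $A$ is a series $\mathcal A(x)\in(\operatorname{End}A)[[x^{\pm1}]]$ with $\mathcal A(x)b\in A((x))$ for all $b$. Two fields are \emph{local} if $(x-y)^n[\mathcal A(x),\mathcal B(y)]=0$ for some $n$; any two vertex operators are local. We use the following standard facts.
\begin{itemize}
\item Translation and skew-symmetry: $[T,Y(a,x)]=\partial_xY(a,x)$, $\ Y(a,x)\mathbf 1=e^{xT}a$, $\ Y(a,x)b=e^{xT}Y(b,-x)a$. In particular $Ta=a_{(-2)}\mathbf 1$, and a $T$-stable subspace $I$ with $a_{(n)}I\subset I$ for all $a,n$ is a two-sided ideal.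
\item The Borcherds formulas: for $i\in\mathbb Z$ and $n\ge1$,
\begin{align}
[a_{(i)},Y(b,x)]&=\sum_{j\ge0}\tbinom ij\,x^{i-j}\,Y(a_{(j)}b,x),\label{eq:comm}\\
Y(a_{(-n)}b,x)&=\sum_{i\ge0}\tbinom{n+i-1}{i}\Big[x^ia_{(-n-i)}Y(b,x)-(-1)^nx^{-n-i}Y(b,x)a_{(i)}\Big].\label{eq:iter}
\end{align}
\item Dong's lemma: a field that is local with $Y(a,x)$ and with $Y(b,x)$ is local with $Y(a_{(n)}b,x)$ for every $n$.
\item Goddard's uniqueness theorem: a field $\mathcal A(x)$ that is local with every $Y(b,x)$ and satisfies $\mathcal A(x)\mathbf 1=e^{xT}a$ equals $Y(a,x)$.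
\item (Zhu) $R_A=A/C_2(A)$ is a commutative associative unital algebra under $a_{(-1)}b$. By the definition of $C_2(A)$, the image of $Y(a,x)b$ in $R_A((x))$ lies in $R_A[x^{-1}]$, and its constant term is the product of the classes of $a$ and $b$.
\end{itemize}
A \emph{vertex operator algebra} has a conformal vector whose modes $L_n$ satisfy the Virasoro relations, with $L_{-1}=T$ and $L_0$ diagonalizable with integral eigenvalues (weights) bounded below and finite-dimensional eigenspaces. One has $\operatorname{wt}(a_{(n)}b)=\operatorname{wt}a+\operatorname{wt}b-n-1$. A subset $\mathcal G\subset A$ \emph{strongly generates} $A$ if $A$ is spanned by the monomials $g^1_{(-n_1)}\cdots g^r_{(-n_r)}\mathbf 1$ with $r\ge0$, $g^i\in\mathcal G$, $n_i\ge1$.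

\begin{lemma}\label{lem:nonvan}
If $A$ is a simple vertex algebra and $a,b\in A$ are nonzero, then $Y(a,x)b\ne0$.
\end{lemma}

\begin{proof}
Let $I=\{b\in A:Y(a,x)b=0\}$. It is $T$-stable, since $Y(a,x)Tb=TY(a,x)b-\partial_xY(a,x)b$. For $b\in I$, $c\in A$ and $n\gg0$,
\[
(x-y)^nY(a,x)Y(c,y)b=(x-y)^nY(c,y)Y(a,x)b=0 .
\]
Now $Y(a,x)Y(c,y)b\in A((x))((y))$, and $x-y$ acts invertibly on this space, with inverse $\sum_{i\ge0}x^{-i-1}y^i$. So $c_{(i)}b\in I$ for all $i$, and $I$ is an ideal. It does not contain $\mathbf 1$, because $a_{(-1)}\mathbf 1=a\neq0$. Hence $I=0$.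
\end{proof}

\begin{lemma}\label{lem:strong}
Let $A=\bigoplus_{n\ge0}A_n$ be a vertex operator algebra with $A_0=\mathbb C\mathbf 1$, and let $\mathcal G$ be a set of homogeneous vectors of positive weight whose classes generate the algebra $R_A$. Then $\mathcal G$ strongly generates $A$.
\end{lemma}

\begin{proof}
Let $S$ be the span of the monomials above. We show $A_n\subset S$ by induction on $n$; assume it for all weights below $n$. Modulo $C_2(A)$, a vector of weight $n$ is a combination of monomials $g^1_{(-1)}\cdots g^r_{(-1)}\mathbf 1\in S$. It remains to show that $a_{(-j)}b\in S$ when $j\ge2$, $a$ and $b$ are homogeneous, and $a_{(-j)}b$ has weight $n$. Since $\operatorname{wt}a<n$, we may take $a$ to be a monomial, and we induct on its length. If $a=\mathbf 1$, then $a_{(-j)}b=0$. If $a=g_{(-p)}a'$ with $g\in\mathcal G$, $p\ge1$, the coefficient of $x^{j-1}$ in \eqref{eq:iter} gives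
\[
a_{(-j)}b=\sum_{i\ge0}\tbinom{p+i-1}{i}\Big[g_{(-p-i)}\,a'_{(i-j)}b-(-1)^p\,a'_{(-p-i-j)}\,g_{(i)}b\Big].
\]
The vector $a'_{(i-j)}b$ has weight below $n$, so it lies in $S$, and $g_{(-p-i)}S\subset S$. The second terms lie in $S$ because $a'$ is shorter and $p+i+j\ge2$.
\end{proof}

\subsection{The affine vertex algebra}

We identify $a\in\mathfrak{sl}_2$ with $a_{-1}\mathbf 1$, so that $a_{(i)}=a_i$. The modes $a_{-i}$ with $i\ge1$ are the \emph{creation modes}; $a_{-i}$ raises the weight by $i$, and $V^k$ is spanned by products of creation modes applied to $\mathbf 1$. The conformal vector, defined since $k\ne-2$, is $\omega_V=\frac1{2(k+2)}(e_{-1}f_{-1}+f_{-1}e_{-1}+\frac12h_{-1}^2)\mathbf 1$. Weights are nonnegative, weight spaces are finite-dimensional, and the weight zero space is $\mathbb C\mathbf 1$. A monomial with $h_0$-eigenvalue $2j$ contains at least $|j|$ creation modes, so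
\begin{equation}\label{eq:wtbound}
\text{nonzero vectors in }V_{2j}\text{ have weight}\ \ge|j| .
\end{equation}
From $[e_1,f_{-1}]=h_0+k$ we get $e_1f_{-1}^r\mathbf 1=\sum_{j=0}^{r-1}(k-2j)f_{-1}^{r-1}\mathbf 1=r(k-r+1)f_{-1}^{r-1}\mathbf 1$, hence
\begin{equation}\label{eq:norm}
e_1^{\,r}f_{-1}^r\mathbf 1=r!\prod_{j=0}^{r-1}(k-j)\,\mathbf 1\neq0\qquad(k<0).
\end{equation}
The automorphism $\sigma$ of $\mathfrak{sl}_2$ with $e\leftrightarrow f$, $h\mapsto-h$ induces an automorphism $\sigma$ of $V$ with $\sigma V_\lambda=V_{-\lambda}$. By \eqref{eq:norm} and $\sigma$, all $V_{2j}$ are nonzero.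

Since $[h_i,h_{-j}]=2ki\,\delta_{ij}$ for $i,j\geq1$ with $k\ne0$, and the $h_i$ with $i\ge1$ lower the weight, $V_\lambda=\mathbb C[h_{-1},h_{-2},\dots]\otimes\Omega_\lambda$. The vector $\omega_{\mathcal H}=\frac1{4k}h_{-1}^2\mathbf 1$ has modes $L_n^{\mathcal H}$; the vector $\omega_Z=\omega_V-\omega_{\mathcal H}$ lies in $Z$, and its modes $L^Z_n=L_n-L_n^{\mathcal H}$ commute with all $h_i$ and satisfy the Virasoro relations. For $a\in\Omega_\lambda$,
\begin{equation}\label{eq:LH}
L_0a=L_0^Za+\tfrac{\lambda^2}{4k}\,a,\qquad L_{-1}a=L_{-1}^Za+\tfrac{\lambda}{2k}\,h_{-1}a .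
\end{equation}

By the Poincar\'e--Birkhoff--Witt theorem, $R_{V^k}=\mathbb C[e,h,f]$, the ring of polynomial functions on $\mathfrak{sl}_2^*$. Let $J$ be the maximal ideal of $V^k$ and $\bar J$ its image in $\mathbb C[e,h,f]$, so that $R_V=\mathbb C[e,h,f]/\bar J$. The \emph{associated variety} $X_V\subset\mathfrak{sl}_2^*$ is the zero set of $\bar J$. The nilpotent cone is the zero set of $h^2+4ef$. We use two published theorems.
\begin{itemize}
\item[(A)] (Arakawa \cite{Ara}; for $\mathfrak{sl}_2$ also Feigin--Malikov.) If $k$ is admissible, then $X_V$ lies in the nilpotent cone.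
\item[(GK)] (Gorelik--Kac \cite{GK}.) For $k\in\mathbb Q$, $k\neq-2$, the vertex algebra $V^k(\mathfrak{sl}_2)$ is not simple if and only if $k+2=u/v$ with coprime $u\ge2$, $v\ge1$.
\end{itemize}
Fact (GK) is needed only for Theorem~\ref{thm:sharp}.

\section{The vertex operator algebra $B$}\label{sec:B}

\subsection{Construction}

We first separate the Heisenberg part of a vertex operator. Let $a\in\Omega_\lambda$, $b\in\Omega_\mu$ and
\[
W(x)=\exp\Big(-\frac{\lambda}{2k}\sum_{j\ge1}h_{-j}\frac{x^j}{j}\Big)Y_V(a,x)b .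
\]
For $i\ge1$, formula \eqref{eq:comm} gives $h_iY_V(a,x)b=\lambda x^iY_V(a,x)b$, while the commutator of $h_i$ with the exponent is $-\frac{\lambda}{2k}\cdot2ki\cdot\frac{x^i}{i}=-\lambda x^i$. So $h_iW(x)=0$ and $W(x)\in\Omega_{\lambda+\mu}((x))$. Since $\theta$ kills $h_{-j}V$, we have $W(x)=\theta(Y_V(a,x)b)$, that is,
\begin{equation}\label{eq:theta}
Y_V(a,x)b=\exp\Big(\frac{\lambda}{2k}\sum_{j\ge1}h_{-j}\frac{x^j}{j}\Big)\,\theta\big(Y_V(a,x)b\big)\qquad(a\in\Omega_\lambda,\ b\in\Omega_\mu).
\end{equation}
For $\lambda=2m\ell$, $\mu=2m\ell'$ this reads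
\begin{equation}\label{eq:split}
Y_V(a,x)b=x^{-N\ell\ell'}\exp\Big(\frac{m\ell}{k}\sum_{j\ge1}h_{-j}\frac{x^j}{j}\Big)Y_B(a,x)b .
\end{equation}
The factor in front of $Y_B$ is the product of Fock space vertex operators, since $\lambda\mu/2k=-N\ell\ell'$. To prove that $Y_B$ satisfies the axioms, we cancel this factor against a lattice vertex algebra of norm $+N$. The two Heisenberg fields combine to an isotropic field, which can be made central and then set to zero.

\begin{proposition}\label{prop:B}
$(B,Y_B)$ is a vertex operator algebra with conformal vector $\omega_Z$. For $a\in Z$ one has $Y_B(a,x)=Y_V(a,x)|_B$, so $B$ extends $Z$ and its modules $\Omega_{2m\ell}$. The weights on $B^{(\ell)}$ are integers $\ge m|\ell|+N\ell^2/2$.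
\end{proposition}

\begin{proof}
Let $V_L=\bigoplus_\ell\mathbb C[\gamma_{-1},\gamma_{-2},\dots]e^{\ell\gamma}$ be the lattice vertex algebra of $L=\mathbb Z\gamma$ with $\langle\gamma,\gamma\rangle=N$. All inner products in $L$ are even, so the cocycle can be taken trivial, and
\[
Y(e^{\ell\gamma},x)e^{\ell'\gamma}=x^{N\ell\ell'}\exp\Big(\ell\sum_{j\ge1}\gamma_{-j}\frac{x^j}j\Big)e^{(\ell+\ell')\gamma},\qquad Te^{\ell\gamma}=\ell\gamma_{-1}e^{\ell\gamma}.
\]
Consider the vertex subalgebra of $V\otimes V_L$
\[
\widetilde V=\bigoplus_\ell V_{2m\ell}\otimes\mathbb C[\gamma_{-i}]e^{\ell\gamma}=\bigoplus_\ell\mathbb C[h_{-i},\gamma_{-i}]_{i\ge1}\,\big(\Omega_{2m\ell}\otimes e^{\ell\gamma}\big).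
\]
Put $\delta=\gamma+\frac mkh$ and $\delta'=\gamma-\frac mkh$. Since $(\frac mk)^2\cdot2k=\frac{2m^2}k=-N$, we have for $i,j\ge1$
\[
[\delta_i,\delta_{-j}]=0,\qquad[\delta_i,\delta'_{-j}]=2Ni\,\delta_{ij},
\]
and $\delta_0$ acts on the $\ell$-th summand as $N\ell+\frac mk\cdot2m\ell=0$. Let $D=\{c\in\widetilde V:\delta_jc=0\text{ for all }j\ge0\}$; by \eqref{eq:comm} it is a vertex subalgebra. Rewrite $\mathbb C[h_{-i},\gamma_{-i}]=\mathbb C[\delta_{-i},\delta'_{-i}]$. For $j\ge1$ the mode $\delta_j$ kills $\Omega_{2m\ell}\otimes e^{\ell\gamma}$, so it acts as $2Nj\,\partial/\partial\delta'_{-j}$. Hence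
\[
D=\bigoplus_\ell\mathbb C[\delta_{-1},\delta_{-2},\dots]\,\big(\Omega_{2m\ell}\otimes e^{\ell\gamma}\big).
\]
By \eqref{eq:comm}, every mode $\delta_i$ commutes with $Y(c,x)$ for $c\in D$. So $\mathcal I=\sum_{j\ge1}\delta_{-j}D$ is stable under all modes of $D$. It is $T$-stable because $[T,\delta_{-j}]=j\delta_{-j-1}$. Thus $\mathcal I$ is an ideal, and $b\mapsto b\otimes e^{\ell\gamma}$ identifies $B$ with $D/\mathcal I$ as a vector space. By \eqref{eq:split} the powers $x^{\mp N\ell\ell'}$ cancel and the exponentials combine: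
\[
Y(a\otimes e^{\ell\gamma},x)(b\otimes e^{\ell'\gamma})=\exp\Big(\ell\sum_{j\ge1}\delta_{-j}\frac{x^j}{j}\Big)\big(Y_B(a,x)b\otimes e^{(\ell+\ell')\gamma}\big).
\]
Modulo $\mathcal I$ the exponential is $1$, so $(B,Y_B)=D/\mathcal I$ is a vertex algebra.

For $a\in Z$ we have $\ell=0$ in \eqref{eq:split}, so $Y_B(a,x)b=Y_V(a,x)b$. In particular the modes of $\omega_Z$ on $B$ are the $L_n^Z$. By \eqref{eq:LH}, for $b\in\Omega_{2m\ell}$,
\[
T(b\otimes e^{\ell\gamma})=L^Z_{-1}b\otimes e^{\ell\gamma}+\ell\,\delta_{-1}(b\otimes e^{\ell\gamma}),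
\]
so $T=L_{-1}^Z$ on $B$. Again by \eqref{eq:LH}, the $L_0^Z$-weight on $\Omega_{2m\ell}$ is the $V$-weight plus $-m^2\ell^2/k=N\ell^2/2\in\mathbb Z$, and the $V$-weight is at least $m|\ell|$ by \eqref{eq:wtbound}. Only finitely many charges contribute to a given weight, so the weight spaces of $B$ are finite-dimensional.
\end{proof}

The automorphism $\sigma$ maps $\Omega_\lambda$ to $\Omega_{-\lambda}$ and commutes with $\theta$. By \eqref{eq:YB} it restricts to an automorphism of $B$ that exchanges $B^{(\ell)}$ and $B^{(-\ell)}$. This lets us treat only charges $\ell\ge0$ below.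

\subsection{Identification with the simple current extension}

\begin{proposition}\label{prop:ident}
Under the standing assumption, let $Y'$ be a structure of simple vertex operator algebra on $\bigoplus_\ell\Omega_{2m\ell}$ extending $Z$ and its modules $\Omega_{2m\ell}$. Then $(B,Y')\cong(B,Y_B)$. In particular $B_k\cong B$ for admissible $k$ and $m=2v-u$.
\end{proposition}

\begin{proof}
\emph{The summands are pairwise non-isomorphic.} If $B^{(\ell)}\cong B^{(\ell')}$, fusing with $B^{(-\ell')}$ gives $B^{(\ell-\ell')}\cong Z$. For $\ell\ne\ell'$ the weights on the left are positive by Proposition~\ref{prop:B}, while $Z$ contains $\mathbf 1$.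

\emph{The two structures differ by scalars.} Intertwining operators $\Omega_\lambda\times\Omega_\mu\to\Omega_\nu$ correspond to $Z$-module maps $\Omega_\lambda\boxtimes\Omega_\mu\cong\Omega_{\lambda+\mu}\to\Omega_\nu$. By Schur's lemma, for $\lambda,\mu,\nu\in2m\mathbb Z$ they form a space of dimension $\delta_{\nu,\lambda+\mu}$. The components of $Y'$ and of $Y_B$ between summands are such intertwining operators. For nonzero $a\in B^{(\ell)}$, $b\in B^{(\ell')}$ we have $Y_B(a,x)b\neq0$ by \eqref{eq:split} and Lemma~\ref{lem:nonvan} for $V$, and $Y'(a,x)b\neq0$ by Lemma~\ref{lem:nonvan} for $Y'$. Hence $Y'=c(\ell,\ell')Y_B$ on $B^{(\ell)}\times B^{(\ell')}$ with $c(\ell,\ell')\in\mathbb C^\times$, and $c(0,\ell)=1$.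

\emph{The scalars form a coboundary.} Both structures have $T=L_{-1}^Z$, so skew-symmetry gives $c(\ell,\ell')=c(\ell',\ell)$. Let $a,a',b$ be nonzero of charges $\ell,\ell',\ell''$. Then $Y_B(a,x)Y_B(a',y)b$ is a nonzero element of $B((x))((y))$, and it stays nonzero after multiplication by $(x-y)^n$. Comparing the locality relations of $Y'$ and $Y_B$ for $n\gg0$ gives
\[
c(\ell',\ell'')\,c(\ell,\ell'+\ell'')=c(\ell,\ell'')\,c(\ell',\ell+\ell'').
\]
Exchange the names $\ell'$ and $\ell''$ and use the symmetry of $c$: this is the $2$-cocycle identity $c(\ell',\ell'')c(\ell,\ell'+\ell'')=c(\ell,\ell')c(\ell+\ell',\ell'')$. So $\mathbb C^\times\times\mathbb Z$ with $(s,\ell)(s',\ell')=(ss'c(\ell,\ell'),\ell+\ell')$ is an abelian group with unit $(1,0)$. Its projection to $\mathbb Z$ has a homomorphic section $\ell\mapsto(\epsilon(\ell),\ell)$, because $\mathbb Z$ is free. Then $\epsilon(0)=1$ and $\epsilon(\ell)\epsilon(\ell')c(\ell,\ell')=\epsilon(\ell+\ell')$, so multiplication by $\epsilon(\ell)$ on $B^{(\ell)}$ is an isomorphism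 $(B,Y_B)\to(B,Y')$.
\end{proof}

\section{Computing in $B/C_2(B)$ from $V$}\label{sec:rho}

Let $R=B/C_2(B)=\bigoplus_\ell R^{(\ell)}$. It is graded by charge and by weight. Since the weights of $B$ are nonnegative, $C_2(B)$ has positive weights, so $R^{(0)}=\mathbb C\oplus R^{(0)}_+$ with $R^{(0)}_+$ the ideal of positive weight. The inclusion $Z=B^{(0)}\subset B$ induces a surjective algebra map $R_Z\to R^{(0)}$.

The spaces $\Omega_\lambda$ have no convenient basis, while $V$ is spanned by monomials. So we compute in $V$ and project. Define the surjections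
\[
\rho:V_{2m\ell}\xrightarrow{\ \theta\ }B^{(\ell)}\to R^{(\ell)},\qquad\rho_Z:V_0\xrightarrow{\ \theta\ }Z\to R_Z .
\]
The map $\theta$ is not a homomorphism of vertex algebras. The next lemma says that the error terms are invisible in the leading power.

\begin{lemma}\label{lem:rho}
\begin{enumerate}
\item[(a)] $\rho\circ L_{-1}=0$.
\item[(b)] For $a\in V_{2m\ell}$ and $b\in V_{2m\ell'}$, the series $s^{N\ell\ell'}\rho(Y_V(a,s)b)$ lies in $R^{(\ell+\ell')}[s^{-1}]$, and its constant term is $\rho(a)\rho(b)$.
\item[(c)] On $V_0$, that is for $\ell=\ell'=0$, parts (a) and (b) hold with $\rho_Z$ and $R_Z$ in place of $\rho$ and $R^{(0)}$.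
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $a\in\Omega_\lambda$, \eqref{eq:LH} gives $\theta L_{-1}a=L_{-1}^Za$. Also $L_{-1}h_{-j}a'=h_{-j}L_{-1}a'+jh_{-j-1}a'\in\ker\theta$. So $\theta L_{-1}=L_{-1}^Z\theta$, and $L_{-1}^Zb=b_{(-2)}\mathbf 1\in C_2(B)$ for $b\in B$.

(b) We claim that
\[
s^{N\ell\ell'}\theta(Y_V(a,s)b)-Y_B(\theta a,s)\theta b
\]
is a finite sum of terms $s^{-j}Y_B(a',s)b'$ with $j\ge1$, $a'\in B^{(\ell)}$, $b'\in B^{(\ell')}$. This suffices: modulo $C_2(B)$ such a term has only negative powers of $s$, and $Y_B(\theta a,s)\theta b$ lies in $R[s^{-1}]$ with constant term $\rho(a)\rho(b)$. We may take $a$ and $b$ to be monomials in the $h_{-j}$, $j\geq1$, applied to vectors of $B^{(\ell)}$ and $B^{(\ell')}$, and we induct on the total number of factors $h_{-j}$. With no factors the difference is zero by \eqref{eq:YB}. If $a=h_{-j}a''$, then $\theta a=0$ and \eqref{eq:iter} gives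
\[
Y_V(a,s)b=\sum_{i\ge0}\tbinom{j+i-1}{i}\big[s^ih_{-j-i}Y_V(a'',s)b-(-1)^js^{-j-i}Y_V(a'',s)h_ib\big].
\]
The map $\theta$ kills the first part. The second part is a finite sum, and $h_ib$ is a combination of monomials with no more factors than $b$. By induction $s^{N\ell\ell'}\theta(Y_V(a'',s)h_ib)$ is a finite sum of terms $s^{-j'}Y_B(a',s)b'$ with $j'\ge0$, and the factor $s^{-j-i}$ makes all exponents negative. If $a\in B^{(\ell)}$ and $b=h_{-j}b''$, then $\theta b=0$ and \eqref{eq:comm} gives
\[
Y_V(a,s)b=h_{-j}Y_V(a,s)b''-2m\ell\,s^{-j}Y_V(a,s)b''.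
\]
Again $\theta$ kills the first term, and induction applies to the second.

(c) For $\ell=\ell'=0$ the vectors $b$ in (a) and $a',b'$ in (b) lie in $Z$, and $Y_B$ restricts to the vertex operation of $Z$. So $C_2(Z)$ can replace $C_2(B)$.
\end{proof}

Part (b) is used in three ways, according to the sign of $\ell\ell'$. If $\ell\ell'=0$, then $\rho$ behaves like the quotient map to a $C_2$-algebra: $\rho(a_{(-1)}b)=\rho(a)\rho(b)$ and $\rho(a_{(-j)}b)=0$ for $j\ge2$. If $\ell\ell'>0$, then $\rho(Y_V(a,s)b)$ has only negative powers, which gives vanishing. If $\ell\ell'<0$, the powers are bounded above by $N|\ell\ell'|$, which gives polynomiality.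

\subsection{The series $\phi$ and generators of $R$}

For $j\ge0$ let $W_j=\theta(e_{1-j}f)\in Z$, a vector of weight $j$, and let $\phi_j\in R^{(0)}$ be its class. Put
\[
\phi(x)=x^2\rho(e(x)f)=\sum_{j\ge0}\phi_jx^j\in R^{(0)}[[x]].
\]
Since $e_1f=k\mathbf 1$ and $e_0f=h_{-1}\mathbf 1$, we have $\phi_0=k$ and $\phi_1=0$. Let $\phi^Z\in R_Z[[x]]$ be the same series formed with $\rho_Z$. For $i,j\ge1$ put $g_{i,j}=e_{-i}f_{-j}\mathbf 1$. Applying Lemma~\ref{lem:rho}(a) to $L_{-1}g_{i,j}=i\,g_{i+1,j}+j\,g_{i,j+1}$ and inducting on $j$ gives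
\begin{equation}\label{eq:gij}
\rho(g_{i,j})=(-1)^{j-1}\tbinom{i+j-2}{j-1}\,\phi_{i+j},
\end{equation}
and likewise for $\rho_Z$ and $\phi^Z$.

To exploit multiplicativity we need a spanning set of $V_{2n}$ in which the modes $e_{-i}$, $f_{-j}$ are paired into vertex operators of charge zero vectors. Let $V^k_\lambda$ be the $h_0$-eigenspaces of $V^k$.

\begin{lemma}\label{lem:span}
Let $n\ge0$, and let $S\subset V^k_{2n}$ be a subspace that contains all vectors $e_{-i_1}\cdots e_{-i_n}\mathbf 1$ with $i_1,\dots,i_n\ge1$ (the vector $\mathbf 1$ if $n=0$) and is stable under the operators $h_{-i}$ and $(g_{i,j})_{(-1)}$ for $i,j\ge1$. Then $S=V^k_{2n}$. The same holds for $V$.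
\end{lemma}

\begin{proof}
It suffices to treat $V^k$. Let $U^r$ be the span of the products of at most $r$ creation modes applied to $\mathbf 1$. The commutator of two creation modes is a creation mode, so reordering a product of $r$ creation modes changes it by an element of $U^{r-1}$. Modes $a_i$ with $i\ge0$ preserve $U^r$: for $c\in U^{r-1}$ the vector $a_ib_{-j}c=b_{-j}a_ic+[a,b]_{i-j}c+ik(a,b)\delta_{ij}c$ lies in $U^r$ by induction on $r$.

We claim that for $c\in U^{r-2}$ and $g=g_{i,j}$,
\begin{equation}\label{eq:gmode}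
g_{(-1)}c\equiv e_{-i}f_{-j}c\pmod{U^{r-1}} .
\end{equation}
By \eqref{eq:iter}, with $G(s)=Y(f_{-j}\mathbf 1,s)=\frac1{(j-1)!}\partial_s^{j-1}f(s)=\sum_p\binom{-p-1}{j-1}f_p\,s^{-p-j}$,
\[
Y(g,s)=\sum_{l\ge0}\tbinom{i+l-1}{l}\big[s^le_{-i-l}G(s)-(-1)^is^{-i-l}G(s)e_l\big].
\]
Take the constant term. A product $e_{-i-l}f_{-p}$ with $p\ge1$ occurs for $l=j-p\ge0$, with coefficient $\binom{i+l-1}{l}\binom{p-1}{j-1}$. This vanishes unless $p\ge j$, so only $p=j$, $l=0$ remains, with coefficient $1$. All other terms, $e_{-i-l}f_p$ with $p\ge0$ and $f_pe_l$ with $l\geq0$, contain at most one creation mode, applied after a mode that preserves $U^{r-2}$. They map $c$ into $U^{r-1}$.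

Now we show $U^r\cap V^k_{2n}\subset S$ by induction on $r$. This space is spanned by monomials of length at most $r$ and $h_0$-eigenvalue $2n$; take one of length $r$. If it contains some $h_{-i}$, it equals $h_{-i}c$ modulo $U^{r-1}$ with $c\in U^{r-1}\cap V^k_{2n}\subset S$. If it contains no $h$ but some $f_{-j}$, it also contains some $e_{-i}$ because $n\ge0$, and by \eqref{eq:gmode} it equals $(g_{i,j})_{(-1)}c$ modulo $U^{r-1}$ with $c\in U^{r-2}\cap V_{2n}^k\subset S$. In both cases the error lies in $U^{r-1}\cap V^k_{2n}\subset S$. If it contains only modes of $e$, it is one of the given vectors.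
\end{proof}

\begin{lemma}\label{lem:gen}
The algebra $R^{(0)}$ is generated by the $\phi_j$, $j\ge2$, and $R_Z$ is generated by the $\phi_j^Z$, $j\ge2$. For $\ell\ge1$ the $R^{(0)}$-module $R^{(\ell)}$ is generated by the elements $\rho(e_{-i_1}\cdots e_{-i_{m\ell}}\mathbf 1)$, $i_1,\dots,i_{m\ell}\ge1$.
\end{lemma}

\begin{proof}
Let $R'$ be the subalgebra, respectively submodule, generated by the listed elements, and $S=\rho^{-1}(R')\subset V_{2m\ell}$. We have $\rho(h_{-i}c)=0$, and $\rho((g_{i,j})_{(-1)}c)=\rho(g_{i,j})\rho(c)$ by Lemma~\ref{lem:rho}(b), with $\rho(g_{i,j})\in\mathbb C\phi_{i+j}$ by \eqref{eq:gij}. So $S$ satisfies the hypotheses of Lemma~\ref{lem:span}. For $R_Z$ use $\rho_Z$ and Lemma~\ref{lem:rho}(c).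
\end{proof}

\section{Characters and the associated variety}\label{sec:model}

We regard a character $\chi$ of $R_Z$ or of $R^{(0)}$ as a linear functional on $Z$ and put $\phi^\chi(x)=\sum_j\chi(W_j)x^j\in\mathbb C[[x]]$. By Lemma~\ref{lem:gen}, $\chi$ is determined by $\phi^\chi$. More generally, a superscript $\chi$ on a series means that $\chi$ is applied to its coefficients.

Let $\xi\in X_V$ be the point where $(e,h,f)$ take the values $(\alpha,\eta,\beta)$, and let $\mathrm{ev}_\xi:V\to R_V\to\mathbb C$ be the evaluation. It kills $C_2(V)$ and is multiplicative for $a_{(-1)}b$. Its restriction $\chi_\xi$ to the vertex subalgebra $Z$ is a character of $R_Z$.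

\begin{proposition}\label{prop:model}
For $\xi=(\alpha,\eta,\beta)\in X_V$,
\[
\phi^{\chi_\xi}(x)=e^{-\eta x/k}\,\big(k+\eta x+\alpha\beta\,x^2\big).
\]
If $\eta=0$, then $\chi_\xi$ factors through $R^{(0)}$.
\end{proposition}

\begin{proof}
For $c\in V$ we have $\mathrm{ev}_\xi(h_{-1}c)=\eta\,\mathrm{ev}_\xi(c)$ and $\mathrm{ev}_\xi(h_{-j}c)=0$ for $j\ge2$. The vectors $e$ and $f$ are killed by $h_j$, $j\ge1$, so $e\in\Omega_2$ and $f\in\Omega_{-2}$. Apply $\mathrm{ev}_\xi$ to \eqref{eq:theta} with $a=e$, $b=f$, $\lambda/2k=1/k$. The left side gives $kx^{-2}+\eta x^{-1}+\alpha\beta$, because $e_{-i}f\in C_2(V)$ for $i\ge2$. The right side gives $e^{\eta x/k}x^{-2}\phi^{\chi_\xi}(x)$.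

Let $\eta=0$. The charge zero part of $C_2(B)$ is spanned by the coefficients of positive powers of $x$ in $Y_B(a,x)b$, with $a\in B^{(\ell)}$, $b\in B^{(-\ell)}$, $\ell\in\mathbb Z$. Now $\mathrm{ev}_\xi$ kills $h_{-j}V$ for all $j\ge1$, so \eqref{eq:split} gives
\[
\mathrm{ev}_\xi(Y_V(a,x)b)=x^{N\ell^2}\,\mathrm{ev}_\xi(Y_B(a,x)b).
\]
The left side lies in $\mathbb C[x^{-1}]$. Since $N>0$, $\mathrm{ev}_\xi(Y_B(a,x)b)\in x^{-N\ell^2}\mathbb C[x^{-1}]$ has no positive powers of $x$.
\end{proof}

\begin{remark}\label{rem:Z}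
For admissible $k<0$ the coset $Z$ itself is not $C_2$-cofinite. Indeed, $e_{-1}^r\mathbf 1\ne0$ by \eqref{eq:norm} and $\sigma$, and it is not in $C_2(V)$, since by \eqref{eq:wtbound} vectors of $C_2(V)\cap V_{2r}$ have weight greater than $r$. So $e$ is not nilpotent in $R_V$. The mode $e_0$ acts on $R_V$ as a derivation $\partial$ with $\partial h=-2e$. If $h^n=0$, then $0=\partial^n(h^n)\in n!\,(-2e)^n+hR_V$ would make $e$ nilpotent. So $h$ is not nilpotent, and $X_V$ has a point $\xi$ with $\eta\ne0$. By (A), $\alpha\beta=-\eta^2/4$, and the coefficient of $x^2$ in Proposition~\ref{prop:model} is $\chi_\xi(W_2)=\alpha\beta-\eta^2/2k=-(k+2)\eta^2/4k\ne0$. The powers of $\phi_2^Z$ are therefore nonzero, and they have distinct weights.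
\end{remark}

The next proposition runs in the opposite direction and is the only place where admissibility enters the proof of Theorem~\ref{thm:main}. A character with $\phi^\chi=k+\beta x^2$ looks like the evaluation at $(1,0,\beta)$. We do not know in advance that this point lies on $X_V$, so we compare the two functionals on $V^k$, where every point of $\mathfrak{sl}_2^*$ can be evaluated.

\begin{proposition}\label{prop:adm}
Let $k$ be admissible and let $\chi$ be a character of $R^{(0)}$ with $\phi^\chi(x)=k+\beta x^2$. Then $\beta=0$, and $\chi(R^{(0)}_+)=0$.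
\end{proposition}

\begin{proof}
Consider two linear functionals on $V_0^k$. Let $\chi'$ be the restriction of $V^k\to\mathbb C[e,h,f]\to\mathbb C$, with evaluation at $(e,h,f)=(1,0,\beta)$. Let $\chi''$ be the composite $V_0^k\to V_0\xrightarrow{\rho}R^{(0)}\xrightarrow{\chi}\mathbb C$. Each of them maps $\mathbf 1$ to $1$, kills $h_{-i}V_0^k$ for $i\ge1$, and is multiplicative for $a_{(-1)}b$ (for $\chi''$ by Lemma~\ref{lem:rho}(b) with $\ell=\ell'=0$). They agree on the $g_{i,j}$. Both map $g_{1,1}$ to $\beta$. For $i+j\ge3$, $\chi''(g_{i,j})=0$ by \eqref{eq:gij}, and $\chi'(g_{i,j})=0$ because $g_{i,j}=e_{(-i)}(f_{-j}\mathbf 1)$ lies in $C_2(V^k)$ if $i\ge2$ and has class $e\cdot0$ if $i=1$, $j\ge2$. So $\ker(\chi'-\chi'')$ satisfies the hypotheses of Lemma~\ref{lem:span} with $n=0$, and $\chi'=\chi''$.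

By (A) and the Nullstellensatz, $(h^2+4ef)^{M}\in\bar J$ for some $M\ge1$. The ideal $J$ is stable under $h_0$, and the map $V^k\to\mathbb C[e,h,f]$ respects the grading by $h_0$-eigenvalues. So $(h^2+4ef)^M$ is the image of some $c\in J\cap V_0^k$. Then $(4\beta)^M=\chi'(c)=\chi''(c)=0$, since $c$ maps to zero in $V$. Thus $\chi(\phi_j)=0$ for all $j\ge2$. The $\phi_j$ are homogeneous generators of positive weight (Lemma~\ref{lem:gen}), so they generate the ideal $R_+^{(0)}$.
\end{proof}

\section{The case $m=1$}\label{sec:m1}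

Let $m=1$. Then $k=-1/v$ and $N=2v$ for an integer $v\ge1$. The level is admissible for $v\ge2$, with $u=2v-1$, and $k=-1$ is not admissible. The special feature is that $e\in B^{(1)}$ and $f\in B^{(-1)}$, so Lemma~\ref{lem:rho}(b) applies to the fields $e(s)$ and $f(s)$ directly.

\emph{Charges $|\ell|\ge2$.} The generators of $R^{(\ell)}$ in Lemma~\ref{lem:gen} have the form $\rho(e_{-i}c)$ with $i\ge1$ and $c\in V_{2(\ell-1)}$. This is the coefficient of $s^{i-1}$ in $\rho(e(s)c)$, which contains only powers $s^j$ with $j\le-N(\ell-1)<0$. So $R^{(\ell)}=0$.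

\emph{Charge $1$.} The generators are $\rho(e_{-i}\mathbf 1)$. For $i\ge2$, $e_{-i}\mathbf 1$ is a multiple of $L_{-1}^{i-1}e$ and is killed by $\rho$. So $R^{(1)}=R^{(0)}\rho(e)$.

\emph{Charge $0$.} With $\ell=1$, $\ell'=-1$ we get $\rho(e(x)f)\in x^NR^{(0)}[x^{-1}]$. So $\phi$ is a polynomial of degree at most $N+2$, and $R^{(0)}$ is generated by $\phi_2,\dots,\phi_{N+2}$. The series in Proposition~\ref{prop:model} is a polynomial only if $\eta=0$, so here one sees the extension remove the characters with $h\ne0$.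

It remains to show that a character of $R^{(0)}$ has $\phi^\chi$ of degree at most $2$. This needs one more input, the identity
\begin{equation}\label{eq:five}
(\partial_x-\partial_y)^5\,\phi(x)\phi(y)=0,
\end{equation}
which holds for all $m$ and is proved in Lemma~\ref{lem:five}. The series of Proposition~\ref{prop:model} satisfy it: $\partial_x-\partial_y$ commutes with multiplication by $e^{t(x+y)}$, and a product of two quadratic polynomials has degree at most $4$.

\begin{lemma}\label{lem:deg}
If $q\in\mathbb C[x]$ is nonzero and $(\partial_x-\partial_y)^5q(x)q(y)=0$, then $\deg q\le2$.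
\end{lemma}

\begin{proof}
Let $r=\deg q$. The operator is homogeneous, so it kills the top homogeneous part of $q(x)q(y)$, a nonzero multiple of $x^ry^r$. In the variables $x_\pm=x\pm y$ we have $\partial_x-\partial_y=2\,\partial/\partial x_-$ and $x^ry^r=4^{-r}(x_+^2-x_-^2)^r$, which has degree $2r$ in $x_-$. So $2r\le4$.
\end{proof}

Hence $\phi^\chi=k+\beta x^2$, using $\phi_1=0$. For $v\ge2$ Proposition~\ref{prop:adm} gives $\chi(R_+^{(0)})=0$ for every character, so the finitely many $\phi_j$ are nilpotent and $R=R^{(-1)}\oplus R^{(0)}\oplus R^{(1)}$ is finite-dimensional.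

For $m\ge2$ the vectors $e$ and $f$ are not in $B$, and Lemma~\ref{lem:rho}(b) applies only to groups of $m$ fields. Three things must be replaced. Finite generation of $R^{(0)}$ will come from \eqref{eq:five}. The module $R^{(1)}$ has infinitely many candidate generators, and we must bound them. Polynomiality is available only for a correlator of $m$ fields $e$ with $m$ fields $f$, and it must be transferred to $\phi^\chi$. One device handles all three, and also proves \eqref{eq:five}.

\section{Correlators and the shift formula}\label{sec:corr}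

By \eqref{eq:affine}, $[e(z),e(z')]=[f(w),f(w')]=0$, and $(z-w)^2[a(z),b(w)]=0$ for all $a,b\in\mathfrak{sl}_2$. Clearing the poles makes a product of fields $e$ and $f$ commutative. For $p,q\ge0$, $z=(z_1,\dots,z_p)$, $w=(w_1,\dots,w_q)$, put
\[
\Xi_{p,q}(z;w)=\prod_{i,j}(z_i-w_j)^2\;e(z_1)\cdots e(z_p)f(w_1)\cdots f(w_q),\qquad X_{p,q}(z;w)=\Xi_{p,q}(z;w)\mathbf 1 .
\]
Each pair $e(z_i),f(w_j)$ has its own factor $(z_i-w_j)^2$, so the fields in $\Xi_{p,q}$ may be written in any order. Putting a given field rightmost shows that, for $c\in V$, the powers of its variable in $\Xi_{p,q}(z;w)c$ are bounded below, and are nonnegative if $c=\mathbf 1$. Thus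
\[
\Xi_{p,q}(z;w)c\in\mathcal L:=V[[z,w]]\Big[\prod_iz_i^{-1}\prod_jw_j^{-1}\Big],\qquad X_{p,q}\in V_{2(p-q)}[[z,w]].
\]
The series $X_{p,q}$ is symmetric in the $z_i$ and in the $w_j$. The coefficient of a monomial of degree $n$ has weight $n+p+q-2pq$, so the component of fixed weight is a homogeneous polynomial. Write $z+s=(z_1+s,\dots,z_p+s)$. From $[L_{-1},a(z)]=\partial_za(z)$, $L_{-1}\mathbf 1=0$ and the translation invariance of the prefactor,
\begin{equation}\label{eq:transl}
X_{p,q}(z+s;w+s)=e^{sL_{-1}}X_{p,q}(z;w).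
\end{equation}

The key identity says that moving a cluster of points by $s$ is the same as applying the vertex operator, at $s$, of the vector that the cluster creates. This is the form that Lemma~\ref{lem:rho}(b) controls.

\begin{lemma}[Shift formula]\label{lem:shift}
In $V((s))[[z,w,z',w']]$,
\begin{multline}\label{eq:shift}
X_{p+p',q+q'}(z+s,z';w+s,w')\\
=\prod_{i,j}(s+z_i-w'_j)^2\prod_{i,j}(s+w_j-z'_i)^2\;\,Y_V\big(X_{p,q}(z;w),s\big)X_{p',q'}(z';w').
\end{multline}
\end{lemma}

\begin{proof}
Denote the $p+q$ variables $z,w$ together by $\zeta=(\zeta_1,\dots,\zeta_{p+q})$. Consider the substitution $\zeta_i\mapsto s+\zeta_i$, expanded in nonnegative powers of the $\zeta_i$. It sends $\zeta^{\mathbf a}$ to $\sum_{\mathbf b\ge0}\binom{\mathbf a}{\mathbf b}s^{|\mathbf a|-|\mathbf b|}\zeta^{\mathbf b}$. For an element of $\mathcal L$ the exponents $\mathbf a$ are bounded below in each coordinate. So a fixed term $s^n\zeta^{\mathbf b}$ receives contributions only from the finitely many $\mathbf a$ with $|\mathbf a|=n+|\mathbf b|$,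 and for fixed $\mathbf b$ the powers of $s$ are bounded below. The substitution is thus a well-defined map $\mathcal L\to V((s))[[\zeta]]$, compatible with multiplication by polynomials in $\zeta$ and with linear operators on $V$. In particular $\Xi_{p,q}(\zeta+s)=\sum_{\mathbf b}\mathcal A_{\mathbf b}(s)\zeta^{\mathbf b}$, where each $\mathcal A_{\mathbf b}(s)$ is a field. We claim
\begin{equation}\label{eq:claim}
Y_V(X_{p,q}(\zeta),s)=\Xi_{p,q}(\zeta+s).
\end{equation}
By \eqref{eq:transl}, $\mathcal A_{\mathbf b}(s)\mathbf 1$ is $e^{sL_{-1}}$ applied to the coefficient of $\zeta^{\mathbf b}$ in $X_{p,q}$. By Goddard's theorem it suffices that $\mathcal A_{\mathbf b}(s)$ is local with all vertex operators, and by Dong's lemma it suffices that it is local with $a(y)$ for $a\in\{e,h,f\}$. By the Leibniz rule, $\prod_i(y-\zeta_i)^2\,[a(y),\Xi_{p,q}(\zeta)]=0$. Substitute in each coefficient of $y$: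
\[
\prod_i(y-s-\zeta_i)^2\sum_{\mathbf b}[a(y),\mathcal A_{\mathbf b}(s)]\,\zeta^{\mathbf b}=0 .
\]
The prefactor is $(y-s)^K$, $K=2(p+q)$, plus terms of positive degree in $\zeta$ with coefficients polynomial in $y-s$. The coefficient of $\zeta^{\mathbf b}$ expresses $(y-s)^K[a(y),\mathcal A_{\mathbf b}(s)]$ as a polynomial combination of $[a(y),\mathcal A_{\mathbf b'}(s)]$ with $|\mathbf b'|<|\mathbf b|$. By induction on $|\mathbf b|$, $(y-s)^{K(|\mathbf b|+1)}[a(y),\mathcal A_{\mathbf b}(s)]=0$. This proves \eqref{eq:claim}.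

By the definition and by moving the $f(w_j)$ past the $e(z'_i)$,
\[
\prod_{i,j}(z_i-w'_j)^2\prod_{i,j}(w_j-z'_i)^2\;\Xi_{p,q}(z;w)X_{p',q'}(z';w')=X_{p+p',q+q'}(z,z';w,w').
\]
Substitute $\zeta\mapsto\zeta+s$ in each coefficient of $z',w'$ and use \eqref{eq:claim}.
\end{proof}

For $p-q\in m\mathbb Z$ put $X^\rho_{p,q}=\rho(X_{p,q})$. By \eqref{eq:transl} and Lemma~\ref{lem:rho}(a) it is translation invariant. In particular $X^\rho_{1,1}(z;w)=X^\rho_{1,1}(z-w;0)=\phi(z-w)$, since $X_{1,1}(x;0)=x^2e(x)f$.

Now move a neutral pair $\{z_i,w_j\}$. The vertex operator contributes no positive power of $s$ after $\rho$, so the dependence on $s$ is polynomial, of degree bounded by the prefactor, and the leading coefficient factorizes.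

\begin{lemma}\label{lem:D}
Let $p,q\ge1$, $p-q\in m\mathbb Z$, $D_{ij}=\partial_{z_i}+\partial_{w_j}$ and $d=2(p+q-2)$. Then
\[
D_{ij}^{d+1}X^\rho_{p,q}=0,\qquad\frac1{d!}D_{ij}^dX^\rho_{p,q}=\phi(z_i-w_j)\,X^\rho_{p-1,q-1}(\text{remaining variables}).
\]
If $p=q$, the same holds with $\rho_Z$ and $\phi^Z$.
\end{lemma}

\begin{proof}
Apply $\rho$ to \eqref{eq:shift} with first cluster $\{z_i,w_j\}$; this is allowed for all $i,j$ by symmetry. The left side is $\sum_r\frac{s^r}{r!}D_{ij}^rX^\rho_{p,q}$. The prefactor $\prod_{j'\ne j}(s+z_i-w_{j'})^2\prod_{i'\ne i}(s+w_j-z_{i'})^2$ is monic of degree $2(q-1)+2(p-1)=d$ in $s$. The first cluster has charge $0$, so by Lemma~\ref{lem:rho}(b) the remaining factor has only nonpositive powers of $s$, with constant term $X^\rho_{1,1}X^\rho_{p-1,q-1}$. Compare the coefficients of $s^{d+1}$ and $s^d$. If $p=q$ both clusters have charge $0$, and Lemma~\ref{lem:rho}(c) applies.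
\end{proof}

The operators $D_{ij}$ commute. So one pair can be used to factorize the correlator, and the nilpotency of any other $D_{i'j'}$ becomes a differential equation for the product:
\begin{equation}\label{eq:DD}
D_{i'j'}^{\,d+1}\big[\phi(z_i-w_j)\,X^\rho_{p-1,q-1}(\text{remaining variables})\big]=0\quad\text{for all }i,j,i',j'.
\end{equation}
All further relations in this paper are instances of \eqref{eq:DD} and \eqref{eq:shift}.

\section{Finite generation}\label{sec:fin}

\begin{lemma}\label{lem:five}
The identity \eqref{eq:five} holds in $R^{(0)}[[x,y]]$, and it holds for $\phi^Z$ in $R_Z[[x,y]]$. The algebra $R^{(0)}$ is generated by $\phi_2,\phi_3,\phi_4,\phi_5$, and $R_Z$ by $\phi_2^Z,\phi^Z_3,\phi^Z_4,\phi_5^Z$.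
\end{lemma}

\begin{proof}
Take $p=q=2$, so $d=4$, and $(i,j)=(1,1)$, $(i',j')=(1,2)$ in \eqref{eq:DD}:
\[
(\partial_{z_1}+\partial_{w_2})^5\big[\phi(z_1-w_1)\phi(z_2-w_2)\big]=0 .
\]
With $x=z_1-w_1$, $y=z_2-w_2$ this is \eqref{eq:five}. Set $y=0$ and use $\partial_y^r\phi(y)|_{y=0}=r!\,\phi_r$, $\phi_0=k$, $\phi_1=0$:
\begin{equation}\label{eq:ode}
k\,\phi^{(5)}+20\,\phi_2\,\phi'''-60\,\phi_3\,\phi''+120\,\phi_4\,\phi'-120\,\phi_5\,\phi=0 .
\end{equation}
For $n\ge6$ the coefficient of $x^{n-5}$ expresses $k\frac{n!}{(n-5)!}\phi_n$ as a combination of the products $\phi_i\phi_{n-i}$, $2\le i\le5$, with $1\le n-i<n$. For instance $n=6$ gives $k\phi_6=\frac12\phi_3^2-\phi_2\phi_4$. Since $k\neq0$, induction on $n$ and Lemma~\ref{lem:gen} give the generation statement. For $R_Z$ the same computation applies, by the last sentence of Lemma~\ref{lem:D}.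
\end{proof}

For $\ell\ge1$ let $\Phi_\ell=X^\rho_{m\ell,0}(z_1,\dots,z_{m\ell})=\rho(e(z_1)\cdots e(z_{m\ell})\mathbf 1)$. Its coefficients are the generators of $R^{(\ell)}$ in Lemma~\ref{lem:gen}.

\begin{lemma}\label{lem:charge}
$R^{(\ell)}=0$ for $|\ell|\ge2$, and $R^{(1)}$, $R^{(-1)}$ are finitely generated $R^{(0)}$-modules.
\end{lemma}

\begin{proof}
By the automorphism $\sigma$ we may take $\ell\ge1$. Let $\ell\ge2$. Apply $\rho$ to \eqref{eq:shift} with clusters of types $(m,0)$ and $(m(\ell-1),0)$; there are no prefactors. By Lemma~\ref{lem:rho}(b) with charges $1$ and $\ell-1$, the series $\Phi_\ell(z_1+s,\dots,z_m+s,z_{m+1},\dots,z_{m\ell})$ contains only powers $s^j$ with $j\le-N(\ell-1)<0$. Its coefficient of $s^0$ is $\Phi_\ell$. So $\Phi_\ell=0$ and $R^{(\ell)}=0$.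

Let $\ell=1$. To obtain an equation for $\Phi_1$ we add a neutral pair and consider $X^\rho_{m+1,1}(z_1,\dots,z_m,z';w')$, where $d=2m$. Factorizing along $\{z',w'\}$, \eqref{eq:DD} gives
\[
(\partial_{z_i}+\partial_{w'})^{2m+1}\big[\phi(z'-w')\,\Phi_1(z)\big]=0\qquad(1\le i\le m).
\]
Modulo $R^{(0)}_+R^{(1)}$ the bracket is $k\Phi_1(z)$, so $\partial_{z_i}^{2m+1}\Phi_1\equiv0$ for each $i$. Let $R'\subset R^{(1)}$ be the span of the $(2m+1)^m$ coefficients of monomials of degree at most $2m$ in each $z_i$; it is a graded subspace. All other coefficients lie in $R_+^{(0)}R^{(1)}$, so Lemma~\ref{lem:gen} gives $R^{(1)}=R'+R^{(0)}_+R^{(1)}$. A homogeneous element of $R^{(1)}$ is thus an element of $R'$ plus a sum of products of elements of $R_+^{(0)}$ with elements of $R^{(1)}$ of lower weight. Weights are bounded below, so induction on the weight gives $R^{(1)}=R^{(0)}R'$.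
\end{proof}

\section{The characters of $R^{(0)}$}\label{sec:char}

After a character is applied, the relations \eqref{eq:DD} become differential equations for scalar series. An \emph{exponential polynomial} is a finite sum $\sum_ie^{t_ix}Q_i(x)$ with distinct $t_i\in\mathbb C$, its \emph{exponents}, and nonzero polynomials $Q_i$; the empty sum is allowed.

\begin{lemma}\label{lem:exp}
Let $F_1,F_2\in\mathbb C[[x]]$ with $F_2(0)\ne0$, let $c\in\mathbb C$, $M\ge1$, and suppose $(\partial_x-c\,\partial_y)^M[F_1(x)F_2(y)]=0$. Then $F_1$ is an exponential polynomial. If $F_2$ is also an exponential polynomial, then $t_1=ct_2$ for every exponent $t_1$ of $F_1$ and every exponent $t_2$ of $F_2$.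
\end{lemma}

\begin{proof}
Setting $y=0$ gives $\sum_{r=0}^M\binom Mr(-c)^rF_2^{(r)}(0)\,F_1^{(M-r)}=0$, a linear equation with constant coefficients and leading coefficient $F_2(0)\ne0$. Its power series solutions form an $M$-dimensional space, spanned by series $x^je^{tx}$. For the second claim, the subspaces $e^{t_1x+t_2y}\mathbb C[x,y]$ of $\mathbb C[[x,y]]$ lie in different joint generalized eigenspaces of $\partial_x,\partial_y$, so their sum is direct, and the operator preserves each of them. Hence it kills each component $e^{t_1x+t_2y}Q_1(x)Q_2(y)\neq0$ of $F_1(x)F_2(y)$. On such a subspace it is conjugate to $(t_1-ct_2+\partial_x-c\,\partial_y)^M$ acting on $\mathbb C[x,y]$. As $\partial_x-c\,\partial_y$ is locally nilpotent there, this operator is injective unless $t_1=ct_2$.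
\end{proof}

\begin{proposition}\label{prop:char}
Let $\chi$ be a character of $R^{(0)}$, not assumed graded. Then $\phi^\chi(x)=k+\beta x^2$ for some $\beta\in\mathbb C$.
\end{proposition}

\begin{proof}
\emph{Step 1: $\phi^\chi(x)=e^{tx}q(x)$ with $t\in\mathbb C$ and $q$ a polynomial of degree at most $2$.} Apply Lemma~\ref{lem:exp} to \eqref{eq:five} with $F_1=F_2=\phi^\chi$, $c=1$; here $\phi^\chi(0)=k\ne0$. All exponents coincide, so $\phi^\chi=e^{tx}q(x)$ with $q\neq0$. Since $\partial_x-\partial_y$ commutes with $e^{t(x+y)}$, Lemma~\ref{lem:deg} gives $\deg q\le2$.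

To show $t=0$ we use the smallest correlator that sees the charges $\pm1$ of $B$:
\[
P(x)=X^\rho_{m,m}(x,\dots,x;0,\dots,0)\in R^{(0)}[[x]].
\]
For $m=1$ it is $\phi$. Let $E^+=e_{-1}^m\mathbf 1=X_{m,0}(0)$ and $E^-=f_{-1}^m\mathbf 1=X_{0,m}(0)$.

\emph{Step 2: $P$ is a polynomial.} Formula \eqref{eq:shift} with clusters of types $(m,0)$ and $(0,m)$, and all variables except $s=x$ set to zero, gives $X_{m,m}(x,\dots,x;0,\dots,0)=x^{2m^2}Y_V(E^+,x)E^-$. By Lemma~\ref{lem:rho}(b) with $\ell=1$, $\ell'=-1$, $\rho(Y_V(E^+,x)E^-)\in x^NR^{(0)}[x^{-1}]$. So the power series $P$ is a polynomial of degree at most $2m^2+N$.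

\emph{Step 3: $P^\chi\ne0$.} We have $X_{m,m}(z;0)=\prod_iz_i^{2m}\cdot e(z_1)\cdots e(z_m)E^-$. For $i\ge2$ the vector $e_iE^-\in V_{-2(m-1)}$ has weight $m-i<m-1$, so it vanishes by \eqref{eq:wtbound}. The modes of $e$ commute, so each $z_i$ occurs in $X_{m,m}(z;0)$ to powers at least $2m-2$. The term of lowest total degree is $\prod_iz_i^{2m-2}\,e_1^mE^-$. By \eqref{eq:norm},
\[
P^\chi(x)=m!\prod_{j=0}^{m-1}(k-j)\;x^{2m^2-2m}+\text{higher powers}\;\ne0 .
\]

\emph{Step 4: the only possible exponent of $P^\chi$ is $mt$.} To couple $P$ with $\phi$, add a neutral pair and consider $X^\rho_{m+1,m+1}(z_1,\dots,z_m,z';w_1,\dots,w_m,w')$, where $d=4m$. Factorizing along $\{z',w'\}$, \eqref{eq:DD} gives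
\[
(\partial_{z_i}+\partial_{w'})^{4m+1}\big[\phi(z'-w')X^\rho_{m,m}(z;w)\big]=0\qquad(1\le i\le m).
\]
A single one of these operators does not preserve the diagonal $z_1=\dots=z_m$, but their sum $\mathcal D=\sum_i\partial_{z_i}+m\,\partial_{w'}$ does. Let $M=4m^2+1$. Every monomial in the expansion of $\mathcal D^M$ in these $m$ commuting operators contains one of them to a power at least $4m+1$, so $\mathcal D^M$ kills the bracket. Restrict to $z_i=x$, $w_i=0$ and put $y=z'-w'$. By the chain rule $\sum_i\partial_{z_i}$ becomes $\partial_x$ and $\partial_{w'}$ becomes $-\partial_y$, so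
\[
(\partial_x-m\,\partial_y)^M\big[P(x)\phi(y)\big]=0 .
\]
Apply $\chi$ and Lemma~\ref{lem:exp} with $F_1=P^\chi$, $F_2=\phi^\chi$, $c=m$.

\emph{Conclusion.} By Steps 2 and 3, $P^\chi$ is a nonzero polynomial, so $0$ is an exponent of $P^\chi$. By Step 4, $mt=0$. Thus $\phi^\chi=q$ has degree at most $2$, and $\phi_0=k$, $\phi_1=0$.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Propositions~\ref{prop:char} and~\ref{prop:adm}, every character of $R^{(0)}$ kills $R^{(0)}_+$. The algebra $R^{(0)}$ is generated by $\phi_2,\dots,\phi_5$ (Lemma~\ref{lem:five}). By the Nullstellensatz, an element of a finitely generated commutative $\mathbb C$-algebra that is killed by all characters is nilpotent. So these four generators are nilpotent and $\dim R^{(0)}<\infty$. By Lemma~\ref{lem:charge}, $R=R^{(-1)}\oplus R^{(0)}\oplus R^{(1)}$ with $R^{(\pm1)}$ finitely generated over $R^{(0)}$. Hence $\dim B/C_2(B)<\infty$. For $m=2v-u$, Proposition~\ref{prop:ident} gives $B_k\cong B$.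
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Lemmas~\ref{lem:five} and~\ref{lem:charge} were proved for all $k\in\mathbb Q_{<0}\setminus\{-2\}$ and all allowed $m$. Lemma~\ref{lem:charge} gives the statement on charges. By Lemma~\ref{lem:five}, the classes of $W_2,W_3,W_4,W_5$, of weights $2,3,4,5$, generate $R_Z$. The weights of $Z$ are nonnegative with weight zero space $\mathbb C\mathbf 1$, so Lemma~\ref{lem:strong} shows that these vectors strongly generate $Z$.

The equivalence of admissibility with $L_k(\mathfrak{sl}_2)\ne V^k(\mathfrak{sl}_2)$ is (GK). If $k$ is admissible, $B$ is $C_2$-cofinite by Theorem~\ref{thm:main}. If $k$ is not admissible, then $V=V^k$ and $X_V=\mathfrak{sl}_2^*$. Take $\xi=(1,0,1)$ in Proposition~\ref{prop:model}. It gives a character $\chi$ of $R^{(0)}$ with $\phi^\chi=k+x^2$, so $\chi(\phi_2^r)=1$ for all $r\ge0$. The elements $\phi_2^r$ are nonzero of weights $2r$, hence linearly independent, and $\dim B/C_2(B)=\infty$.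
\end{proof}

\begin{remark}[Where the hypotheses enter]
The condition $k\ne-2$ provides the conformal vector, and $k\neq0$ provides the Heisenberg decomposition and the leading coefficient $\phi_0=k$ of all differential equations. That $N$ is an even integer makes the weights integral and the lattice cocycle trivial. The sign $N>0$, equivalent to $k<0$, bounds the weights of $B$ below, kills the charges $|\ell|\ge2$, and lets the characters with $\eta=0$ descend to $R^{(0)}$. The sign $k<0$ also gives $\prod_{j<m}(k-j)\ne0$ in Step~3 of Proposition~\ref{prop:char}. In the proof of Theorem~\ref{thm:main}, admissibility enters only through (A) in Proposition~\ref{prop:adm}. Without it the parameter $\beta$ survives. The simplest instance is $k=-1$, $m=1$, $N=2$: here $V=V^k$ by (GK), and by Propositions~\ref{prop:model} and~\ref{prop:char} the characters of $R^{(0)}$ are exactly those with $\phi^\chi=-1+\beta x^2$, one for each $\beta\in\mathbb C$.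
\end{remark}

\begin{thebibliography}{9}

\bibitem{Ara}
Arakawa, \emph{Associated varieties of modules over Kac--Moody algebras and $C_2$-cofiniteness of $W$-algebras}, IMRN 2015.

\bibitem{ACR}
Jean Auger, Thomas Creutzig and David Ridout, \emph{Modularity of logarithmic parafermion vertex algebras}, arXiv:1704.05168 (2017).

\bibitem{GK}
Gorelik and Kac, \emph{On simplicity of vacuum modules}.

\end{thebibliography}
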